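# The heaviest $(N,\gamma)$-hyperelliptic numerical semigroups

## 1. Theorem A and the words in it

Throughout, $\mathbb N=\{0,1,2,\dots\}$.

**Theorem A.** Let $N\ge 3$ be prime, let $\gamma\ge 0$ be an integer, and put $g_0=\gamma+N^2(N-1)^2\gamma^2$. Let $g\ge g_0$ be an integer such that
$$a:=\frac{2(g-\gamma)}{N-1}+1$$
is an integer not divisible by $N$. Then
$$S_N(g):=N\langle 2,2\gamma+1\rangle+\langle a,\,a+N\rangle$$
is an $(N,\gamma)$-hyperelliptic numerical semigroup of genus $g$, and every other $(N,\gamma)$-hyperelliptic numerical semigroup of genus $g$ has strictly smaller weight.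

Now the vocabulary. A **numerical semigroup** is a submonoid $S$ of $(\mathbb N,+)$ with finite complement. The elements of $\mathbb N\setminus S$ are its gaps, their number $g$ is its genus, and if the gaps are $\ell_1<\dots<\ell_g$, the **weight** is
$$w(S)=\sum_{i=1}^g(\ell_i-i)=\sigma(S)-\frac{g(g+1)}2,\qquad \sigma(S):=\text{sum of the gaps of }S .$$
At fixed genus, maximizing the weight is maximizing the sum of the gaps. We write $\langle a_1,\dots,a_k\rangle$ for the submonoid generated by $a_1,\dots,a_k$, $mA=\{ma:a\in A\}$, and $A+B=\{\alpha+\beta:\alpha\in A,\beta\in B\}$.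

For example, $\langle 3,4\rangle$ has gaps $1,2,5$, genus $3$, and weight $8-6=2$.

**Definition.** Fix integers $N\ge2$, $\gamma\ge0$. A numerical semigroup $S$ is $(N,\gamma)$-hyperelliptic if its first $\gamma$ positive elements $n_1<\dots<n_\gamma$ are multiples of $N$ with $n_\gamma=2\gamma N$, and if moreover $(2\gamma+1)N\in S$.

For $\gamma=0$ the first condition is empty, and the definition says only that $N\in S$. For $N=3$, $\gamma=1$ it says that the least positive element of $S$ is $6$ and that $9\in S$.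

**Example.** Take $N=3$, $\gamma=1$, $g=7$. Then $a=7$, and $S_3(7)=3\langle 2,3\rangle+\langle 7,10\rangle$. Sorted by residue modulo $3$, its elements are $0,6,9,12,\dots$, then $7,10,13,\dots$, then $14,17,20,\dots$. The gaps are $3$; $1,4$; $2,5,8,11$. There are $7$ of them, with sum $34$, so the weight is $34-28=6$.

The statement was posed as a conjecture in Rafael Barbosa da Silva and Ethan Cotterill, "Weight bounds for $(3,\gamma)$-hyperelliptic curves", arXiv:2001.08315 (2020). There the hypotheses on $g$ read: $\frac{N-1}2$ divides $g-\gamma$, and the residue of $\frac{2(g-\gamma)}{N-1}$ modulo $N$ is not $N-1$. The first says that $a\in\mathbb Z$, the second that $N\nmid a$. The conjecture asks for the conclusion for all $g\ge g_0(N,\gamma)$ with some $g_0$; Theorem A proves it with an explicit one.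

We shall prove two more theorems. The first gives a bound for all large $g$, with a threshold linear in $\gamma$.

**Theorem B.** Let $N\ge3$ be prime, $\gamma\ge0$, and let $g$ be any integer with $a=\frac{2(g-\gamma)}{N-1}+1>2N^3\gamma$ (for instance any $g\ge\gamma+N^3(N-1)\gamma$). Every $(N,\gamma)$-hyperelliptic semigroup $S$ of genus $g$ satisfies
$$w(S)\le W:=N\gamma^2+\frac{(2N-1)(g-\gamma)^2}{3(N-1)}+\frac{(N-2)(g-\gamma)}6-\frac{g(g+1)}2,$$
with equality if and only if $a\in\mathbb Z$, $N\nmid a$ and $S=S_N(g)$. In particular the conjecture holds with $g_0=\gamma+N^3(N-1)\gamma$.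

**Theorem C.** For $N\ge2$ and $\gamma\ge0$ consider the statement: there is $g_0$ such that for all $g\ge g_0$ with $a=\frac{2(g-\gamma)}{N-1}+1\in\mathbb Z$ and $N\nmid a$, $S_N(g)$ is an $(N,\gamma)$-hyperelliptic numerical semigroup of genus $g$ and is the unique one of maximal weight. This statement is true if and only if $N$ is an odd prime or $(N,\gamma)=(2,0)$. Moreover, if $N$ is composite, then for every large $g$ with $a\in\mathbb Z$ and $\gcd(a,N)=1$ some $(N,\gamma)$-hyperelliptic semigroup of genus $g$ has weight exceeding $w(S_N(g))$ by at least $\epsilon g^2$, with $\epsilon=\epsilon(N)>0$.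

In Theorem B, linear order in $\gamma$ is optimal for fixed $N$. Indeed, let $\gamma\ge1$. If $N\nmid a$, then $a\in S_N(g)$ is not a multiple of $N$, so $S_N(g)$ can be $(N,\gamma)$-hyperelliptic only if $a>2\gamma N$. The value $a=2\gamma N-1$ is an integer prime to $N$, and it comes from $g=\gamma+(N-1)(\gamma N-1)$; so every valid $g_0$ exceeds this number.

## 2. The case $N=3$, $\gamma=0$ by hand

Here $S$ is any numerical semigroup containing $3$, and $a=g+1$. Since $S+3\subseteq S$, the elements of $S$ that are $\equiv 1$ and $\equiv2$ modulo $3$ form two full rays $m_1+3\mathbb N$ and $m_2+3\mathbb N$. Counting gaps, $\frac{m_1-1}3+\frac{m_2-2}3=g$, that is,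
$$m_1+m_2=3a .$$
The gaps $r,r+3,\dots,m_r-3$ have sum $\frac{(m_r-r)(m_r+r-3)}6$, which equals $\frac{m_r^2-3m_r+2}6$ for both $r=1$ and $r=2$. So with $m_1+m_2$ fixed, the weight is an increasing function of $m_1^2+m_2^2$. We want $m_1$ and $m_2$ to be as far apart as possible.

What limits the spread? Addition: $2m_1\equiv 2$ lies in $S$, so $m_2\le2m_1$; likewise $m_1\le 2m_2$. If $x_1<x_2$ are the two numbers in order, then $3a=x_1+x_2\le3x_1$, so $x_1\ge a$. The extreme is $(x_1,x_2)=(a,2a)$. It requires $3\nmid a$, and then $S=\langle3,a\rangle=S_3(g)$. Conversely, when $3\nmid a$, this semigroup does have these values. So for $N=3$, $\gamma=0$, Theorem A is proved for every $g$.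

Two numerical checks. For $g=3$ we have $a=4$; the semigroups containing $3$ are $\langle3,4\rangle$ of weight $2$ and $\langle 3,5,7\rangle$, with gaps $1,2,4$, of weight $1$. For $g=2$ we have $a=3$, which is excluded: $S_3(2)=3\mathbb N$ is not even a numerical semigroup. The only semigroup of genus $2$ containing $3$ is $\langle3,4,5\rangle$, of weight $0$, while the bound in Theorem B is $W=\frac{20}6+\frac26-3=\frac23$. It is not attained.

Two things change in general. For $\gamma>0$ the part of $S$ in a residue class can have holes, and holes push gaps upward. For $N>3$ there are many numbers $m_c$ and many inequalities between them. We take the general set-up first.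

## 3. The multiples of $N$, and the shape of $S_N(g)$

**Lemma 1.** (i) If $\ell_1<\dots<\ell_\gamma$ are the gaps of a numerical semigroup $T$ of genus $\gamma$, then $\ell_i\le2i-1$. Hence $\sigma(T)\le\gamma^2$, with equality if and only if $T=\langle2,2\gamma+1\rangle$.
(ii) If $S$ is $(N,\gamma)$-hyperelliptic, then $T=\{t\in\mathbb N:Nt\in S\}$ is a numerical semigroup of genus $\gamma$.

**Proof.** We first count the gaps below a gap. Let $\ell$ be a gap. If $1\le x\le\ell-1$, then $x$ and $\ell-x$ cannot both be in the semigroup. So the set of gaps in $[1,\ell-1]$ and its image under $x\mapsto\ell-x$ together cover $[1,\ell-1]$. Hence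
$$\text{there are at least }\tfrac{\ell-1}2\text{ gaps below the gap }\ell .\tag{1}$$

(i) There are exactly $i-1$ gaps below $\ell_i$, so $i-1\ge\frac{\ell_i-1}2$, i.e. $\ell_i\le2i-1$. Summing, $\sigma(T)\le1+3+\dots+(2\gamma-1)=\gamma^2$. Equality means that the gaps are $1,3,\dots,2\gamma-1$; then $T$ consists of the even numbers and the odd numbers $\ge2\gamma+1$, which is $\langle2,2\gamma+1\rangle$.

(ii) $T$ contains $0$, is closed under addition, and has finite complement. The elements of $S$ in $[1,2\gamma N]$ are exactly $n_1,\dots,n_\gamma$, all multiples of $N$. So $T$ has exactly $\gamma$ elements in $[1,2\gamma]$, hence exactly $\gamma$ gaps there. Also $2\gamma+1\in T$. Suppose there is a gap $\ge2\gamma+2$, and let $\ell$ be the least one. It has exactly $\gamma$ gaps below it, but by (1) at least $\frac{\ell-1}2\ge\frac{2\gamma+1}2>\gamma$. This is a contradiction. $\square$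

So an $(N,\gamma)$-hyperelliptic semigroup contains a copy $NT$ of a semigroup of genus $\gamma$, and $\langle2,2\gamma+1\rangle$ is the choice of $T$ with the largest gap sum. In particular $g\ge\gamma$, so $a\ge1$ whenever an $(N,\gamma)$-hyperelliptic semigroup of genus $g$ exists.

**Lemma 2.** Let $N\ge2$, $a\in\mathbb Z$, $\gcd(a,N)=1$, $a>2\gamma N$, and $T_0=\langle2,2\gamma+1\rangle$. Then
$$S_N(g)=NT_0\ \cup\ \bigcup_{i=1}^{N-1}(ia+N\mathbb N),\tag{2}$$
and this is an $(N,\gamma)$-hyperelliptic numerical semigroup of genus $g$.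

**Proof.** By definition $S_N(g)$ is a submonoid of $\mathbb N$. An element of it has the form $Nt+xa+y(a+N)$ with $t\in T_0$, $x,y\ge0$, and its residue modulo $N$ is that of $(x+y)a$. Since $\gcd(a,N)=1$, we may sort by $x+y$ modulo $N$.

If $N\mid x+y$ and $x+y=0$, we get exactly $NT_0$. If $N\mid x+y$ and $x+y\ge N$, the element is a multiple of $N$ that is $\ge Na$, say $Nu$ with $u\ge a\ge2\gamma$; since $T_0\supseteq[2\gamma,\infty)$, it lies in $NT_0$.

If $x+y\equiv i$ with $1\le i\le N-1$, then $x+y\ge i$, so the element is $\ge ia$ and congruent to $ia$: it lies in $ia+N\mathbb N$. Conversely $(x,y)=(i,0)$ and $(x,y)=(i-1,1)$ give $ia+NT_0$ and $ia+N(T_0+1)$. Since $T_0\supseteq2\mathbb N$, we have $T_0\cup(T_0+1)=\mathbb N$, and we get all of $ia+N\mathbb N$. This proves (2).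

The numbers $ia$ run over all nonzero residues. The class of $ia$ contains $\lfloor ia/N\rfloor$ gaps, so the complement is finite and the genus is
$$\gamma+\sum_{i=1}^{N-1}\Big\lfloor\frac{ia}N\Big\rfloor=\gamma+\frac1N\Big(\frac{N(N-1)}2a-\sum_{r=1}^{N-1}r\Big)=\gamma+\frac{(N-1)(a-1)}2=g .$$
Elements that are not multiples of $N$ are $\ge a>2\gamma N$. So the elements in $[1,2\gamma N]$ are $2N,4N,\dots,2\gamma N$, which are $\gamma$ in number, and $(2\gamma+1)N\in NT_0$. $\square$

## 4. The weight as a sum of squares plus an excess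

From here until the end of this section $N\ge2$ is arbitrary, and $S$ is $(N,\gamma)$-hyperelliptic of genus $g$ with $T$ as in Lemma 1.

**Step 1: attach one number to each residue class.** In Section 2 the class of $r$ was a ray starting at $m_r$. When the class has holes, we replace it by the ray with the same number of gaps. For a nonzero class $c\in\mathbb Z/N$ let $S_c=S\cap c$, $s_c=\min S_c$, let $r_c\in\{1,\dots,N-1\}$ be the residue, $k_c$ the number of gaps of $S$ in $c$, and
$$m_c:=r_c+Nk_c .$$

To compare classes, it helps to define this for more general sets. Let $A$ be a subset of a residue class $c\subset\mathbb Z$ that is bounded below and contains all large elements of $c$. Put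
$$m(A)=X-N\cdot\#\{n\in A:n<X\}$$
for any $X\in c$ with $c\cap[X,\infty)\subseteq A$. Replacing $X$ by $X+N$ adds $N$ and adds one element to the count, so $m(A)$ does not depend on $X$. We need four properties.

1. $m(A+t)=m(A)+t$: translate $X$ as well.
2. If $A\subseteq B$, then $m(B)\le m(A)$, with equality if and only if $A=B$: use an $X$ that works for both and compare the counts.
3. $m(A)\ge\min A$, with equality if and only if $A=\min A+N\mathbb N$: this is property 2 with $B=\min A+N\mathbb N$.
4. $m(S_c)=m_c$: for large $X\in c$ there are $\frac{X-r_c}N-k_c$ elements of $S_c$ below $X$, so $m(S_c)=X-(X-r_c)+Nk_c=m_c$.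

**Step 2: translate closure under addition.** If $c,c',c+c'$ are all nonzero, then $s_c+S_{c'}\subseteq S_{c+c'}$. By properties 1, 2, 4 and then 3,
$$m_{c+c'}\le s_c+m_{c'}\le m_c+m_{c'} .\tag{3}$$

**Step 3: sort, and compute the total.** The $m_c$ have distinct residues, so they are distinct. Order them as $x_1<\dots<x_{N-1}$, with $x_i=m_{c_i}$, and put $X_j=x_1+\dots+x_j$. The multiples of $N$ contain $\gamma$ gaps, so $\sum_{c\ne0}k_c=g-\gamma=\frac{(N-1)(a-1)}2$, and
$$X_{N-1}=\frac{N(N-1)}2+N(g-\gamma)=\frac{N(N-1)}2\,a .\tag{4}$$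

**Step 4: the weight formula.** The $k_c$ gaps in class $c$ have sum at least that of the first $k_c$ nonnegative elements of the class. Let $E_c\ge0$ be the excess:
$$E_c:=(\text{sum of the gaps in class }c)-\sum_{j=0}^{k_c-1}(r_c+Nj).$$
Inserting $k_c=\frac{m_c-r_c}N$,
$$\sum_{j<k_c}(r_c+Nj)=\frac{k_c(2r_c+Nk_c-N)}2=\frac{(m_c-r_c)(m_c+r_c-N)}{2N}=\frac{m_c^2-Nm_c+r_c(N-r_c)}{2N}.$$
The gaps divisible by $N$ contribute $N\sigma(T)$. Using (4) and $\sum_{r=1}^{N-1}r(N-r)=\frac{N(N^2-1)}6$, we sum over all classes and get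
$$w(S)=N\sigma(T)+\frac1{2N}\sum_{i=1}^{N-1}x_i^2+\sum_{c\ne0}E_c+C,\qquad C=-\frac{N(N-1)a}4+\frac{N^2-1}{12}-\frac{g(g+1)}2 .\tag{5}$$

**Step 5: compare with the target.** When Lemma 2 applies, $S_N(g)$ has $\sigma(T_0)=\gamma^2$, $x_i=ia$ and all $E_c=0$ by (2). Since $\sum_{i=1}^{N-1}i^2=\frac{(N-1)N(2N-1)}6$, its weight is
$$W:=N\gamma^2+\frac{a^2(N-1)(2N-1)}{12}+C .$$
Define $W$ by this formula whether or not $a$ is an integer. Then for every $(N,\gamma)$-hyperelliptic $S$ of genus $g$,
$$W-w(S)=N\big(\gamma^2-\sigma(T)\big)+\frac D{2N}-\sum_{c\ne0}E_c,\qquad D:=\sum_{i=1}^{N-1}(i^2a^2-x_i^2).\tag{6}$$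
The first term is $\ge0$ by Lemma 1. The contest is between $D$ and the excesses.

This $W$ is the one displayed in Theorem B. Indeed $(2N-1)a^2-3Na+N+1=(a-1)\big((2N-1)a-N-1\big)$, so
$$\frac{a^2(N-1)(2N-1)}{12}-\frac{N(N-1)a}4+\frac{N^2-1}{12}=\frac{(N-1)(a-1)\big((2N-1)a-N-1\big)}{12}.$$
With $a-1=\frac{2(g-\gamma)}{N-1}$ and $(2N-1)a-N-1=(2N-1)(a-1)+N-2$, this is $\frac{(2N-1)(g-\gamma)^2}{3(N-1)}+\frac{(N-2)(g-\gamma)}6$.

**Step 6: the excess in terms of holes.** Let $M_c=\{n\in\mathbb N:s_c+Nn\in S\}$, which contains $0$. Since $s_c+NT\subseteq S_c$, we have $M_c\supseteq T$. Let $\mu_1<\dots<\mu_{h_c}$ be the elements of $\mathbb N\setminus M_c$, the holes of the class. They are gaps of $T$, so $h_c\le\gamma$. The gaps of $S$ in class $c$ are the elements of $c$ in $[0,s_c)$, of which there are $\frac{s_c-r_c}N$, and the numbers $s_c+N\mu_i$. The first group is already packed at the bottom; in a packed arrangement the others would be $s_c+N(i-1)$. Hence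
$$m_c=s_c+Nh_c,\qquad E_c=N\sum_{i=1}^{h_c}\big(\mu_i-(i-1)\big)\le N\sigma(T)\le N\gamma^2 .\tag{7}$$

**Example.** Let $N=3$, $\gamma=1$, $g=8$, so $a=8$. Let $S$ consist of $3\langle2,3\rangle$, of $\{7,13,16,19,\dots\}$ (class $1$, with $10$ missing), and of $14+3\mathbb N$ (class $2$). It is closed: $7+7=14$; class $2$ plus class $2$ is $\ge28$ in class $1$; a sum of classes $1$ and $2$ is a multiple of $3$ that is $\ge21$; and adding an element of $3\langle2,3\rangle$ to $7$ skips $10$. Its gaps are $3$; $1,4,10$; $2,5,8,11$, so $g=8$. Its least positive element is $6$ and $9\in S$. Here $s_1=7$, $h_1=1$, $\mu_1=1$, $m_1=10$, $E_1=3$, and $(x_1,x_2)=(10,14)$. The target $S_3(8)$ has $(8,16)$. So $D=64+256-100-196=24$, and (6) gives $W-w(S)=\frac{24}6-3=1$. Directly: the gap sums are $45$ for $S_3(8)$ and $44$ for $S$, so the weights are $9$ and $8$. The holes recover $3$ of the $4$ units lost in $D$.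

## 5. From multiples of one class to sorted classes

We want to show $D\ge0$, and, to pay for the excesses, that $D$ is of size at least $a$ unless $x_i=ia$ for all $i$.

The first approach imitates Section 2. Let $N$ be prime and $c=c_1$ the class with the smallest $m$-value. By (3), $m_{tc}\le t\,x_1$ for $1\le t\le N-1$. The classes $tc$ are all the nonzero classes, so summing and using (4) gives $x_1\ge a$, just as for $N=3$. But for $N=5$ these inequalities do not imply $D\ge0$. Take
$$(m_1,m_2,m_3,m_4)=(51,52,153,204).$$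
The index is the residue modulo $5$; the sum is $460=10a$ with $a=46$; $m_1$ is the least; and $m_t\le t\,m_1$ for all $t$. Yet $\sum m_t^2=70330$, while $\sum i^2a^2=30\cdot46^2=63480$, so $D<0$. Of course no semigroup has these values: (3) requires $m_3\le m_1+m_2=103$. The attempt breaks because it uses only sums in which one of the summands is the class $c_1$ at its own level, $m_{(t-1)c}$ being replaced by $(t-1)x_1$; once a second class is small, it must be used too.

Which classes are small, and what their sums are, varies from one semigroup to the next. The way out is to forget the names of the classes and keep only the sorted list $x_1<\dots<x_{N-1}$. We then need to know only how many different classes arise as sums of small classes. This is what the following theorem counts.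

**Cauchy–Davenport theorem.** For $N$ prime and nonempty $A,B\subseteq\mathbb Z/N$, $|A+B|\ge\min(N,|A|+|B|-1)$.

It fails in $\mathbb Z/4$: for $A=B=\{0,2\}$ we have $|A+B|=2<3$.

**Lemma 3.** Let $N$ be prime. Then $x_{i+j}\le x_i+x_j$ for $i,j\ge1$ with $i+j\le N-1$.

**Proof.** Put $c_0=0$, $x_0=0$, $A=\{c_0,\dots,c_i\}$, $B=\{c_0,\dots,c_j\}$. By Cauchy–Davenport, $|A+B|\ge\min(N,i+j+1)=i+j+1$, so $A+B$ contains at least $i+j$ nonzero classes. Each of them is $c_u+c_v$ with $u\le i$, $v\le j$. Its $m$-value is at most $x_u+x_v$: by (3) if $u,v\ge1$, and trivially if $u=0$ or $v=0$. And $x_u+x_v\le x_i+x_j$. So at least $i+j$ of the numbers $m_c$ are $\le x_i+x_j$; hence the $(i+j)$-th smallest is. $\square$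

For the sequence $51,52,153,204$ this fails at once: $x_3=153>x_1+x_2$.

From $x_{i+j}\le x_i+x_j$ we do not get $x_i\le ia$ term by term; for instance $x_1\ge a$. What we get is a comparison of partial sums, and this suffices.

**Lemma 4.** Let $N\ge3$ be prime and $\delta_j=X_j-\frac{j(j+1)}2a$. Then $\delta_j\ge0$ for $1\le j\le N-1$, and $\delta_{N-1}=0$. If $\delta_1=0$, then $x_i=ia$ for all $i$. Moreover
$$D\ \ge\ a\sum_{j=1}^{N-2}\delta_j\ \ge\ a\,\delta_1 .$$

**Proof.**

**Step 1: $\delta_j\ge0$, by averaging Lemma 3.** Let $1\le j\le N-2$. Sum $x_{j+1}\le x_i+x_{j+1-i}$ over $1\le i\le j$; both terms on the right run through $x_1,\dots,x_j$. So $j\,x_{j+1}\le2X_j$, and $X_{j+1}\le\frac{j+2}jX_j$. Dividing by $(j+1)(j+2)$,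
$$\frac{X_{j+1}}{(j+1)(j+2)}\le\frac{X_j}{j(j+1)} .$$
So $\frac{X_j}{j(j+1)}$ is non-increasing in $j$. By (4) its value at $j=N-1$ is $\frac a2$. Hence $X_j\ge\frac{j(j+1)}2a$ for all $j$, with equality at $j=N-1$.

**Step 2: the case $\delta_1=0$.** If $x_1=a$, repeated use of Lemma 3 gives $x_i\le ix_1=ia$. By (4) the two sides have the same total, so equality holds for every $i$.

**Step 3: the lower bound for $D$, by summation by parts.** Put $z_i=ia+x_i$. Then $z_{j+1}-z_j=a+(x_{j+1}-x_j)\ge a$. With $\delta_0=0$ we have $x_i-ia=\delta_i-\delta_{i-1}$, so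
$$D=\sum_{i=1}^{N-1}(ia-x_i)(ia+x_i)=-\sum_{i=1}^{N-1}(\delta_i-\delta_{i-1})z_i=-\delta_{N-1}z_{N-1}+\sum_{j=1}^{N-2}\delta_j(z_{j+1}-z_j).$$
The first term vanishes since $\delta_{N-1}=0$. As $\delta_j\ge0$, the sum is at least $a\sum_{j=1}^{N-2}\delta_j$. Since $N\ge3$, the index $j=1$ occurs in it; and $a\ge1$, so we may drop the other terms. $\square$

In the example at the end of Section 4, $\delta_1=2$ and $D=24\ge8\cdot2$.

## 6. Rigidity when $x_i=ia$, and the proof of Theorem A

If $\delta_1=0$ the numbers $x_i$ are the right ones. We still have to recover the semigroup, since a priori a class with the right $m_c$ could have holes.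

**Lemma 5.** Let $N\ge3$ be prime. If $x_i=ia$ for all $i$, then $a\in\mathbb Z$, $N\nmid a$, and
$$S=NT\cup\bigcup_{t=1}^{N-1}(ta+N\mathbb N).$$

**Proof.** The number $a=x_1$ is an integer in the nonzero class $c:=c_1$, so $N\nmid a$.

**Step 1: class $c$ has no holes.** Since $N$ is an odd prime, $2c\ne0$ and $2c\ne c$. So $m_{2c}$ is one of $x_2,\dots,x_{N-1}$, and $m_{2c}\ge x_2=2a$. The sharper half of (3) gives $m_{2c}\le s_c+m_c=s_c+a$. Hence $s_c\ge a=m_c\ge s_c$. So $m(S_c)=\min S_c=a$, and property 3 gives $S_c=a+N\mathbb N$.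

**Step 2: the other classes.** For $1\le t\le N-1$, $S_{tc}\supseteq(t-1)a+S_c=ta+N\mathbb N$, so $m_{tc}\le ta$. The classes $tc$ are all the nonzero classes, and by (4) $\sum_tm_{tc}=\frac{N(N-1)}2a=\sum_tta$. So $m_{tc}=ta$ for every $t$, and the equality case of property 2 gives $S_{tc}=ta+N\mathbb N$. The multiples of $N$ in $S$ are $NT$ by definition. $\square$

**Proof of Theorem A.** Let $g\ge g_0$, $a\in\mathbb Z$, $N\nmid a$.

**Step 1: $S_N(g)$ is a competitor.** We have $a=\frac{2(g-\gamma)}{N-1}+1\ge2N^2(N-1)\gamma^2+1$. So $a>2\gamma N$ if $\gamma\ge1$, and also if $\gamma=0$, since then $a\ge1$. As $N$ is prime, $\gcd(a,N)=1$. Lemma 2 gives the first claim, and $w(S_N(g))=W$. Now let $S$ be $(N,\gamma)$-hyperelliptic of genus $g$.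

**Step 2: if $\delta_1>0$, then $D$ beats the excesses.** Here $\delta_1=x_1-a$ is an integer, so $\delta_1\ge1$ and $D\ge a$ by Lemma 4. There are $N-1$ excesses, each at most $N\gamma^2$ by (7), and $\sigma(T)\le\gamma^2$. By (6),
$$w(S_N(g))-w(S)\ge\frac a{2N}-N(N-1)\gamma^2\ge\frac1{2N}>0 .$$

**Step 3: if $\delta_1=0$, then only $T$ is free.** By Lemmas 4 and 5, $S=NT\cup\bigcup_t(ta+N\mathbb N)$. So $D=0$, there are no holes, all $E_c=0$, and
$$w(S_N(g))-w(S)=N\big(\gamma^2-\sigma(T)\big)\ge0 .$$
By Lemma 1(i), equality holds if and only if $T=\langle2,2\gamma+1\rangle$, which by (2) means $S=S_N(g)$. $\blacksquare$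

## 7. Theorem B: holes force $\delta_1$ to be large

In Step 2 above we compared the smallest possible gain, $\delta_1=1$, with the largest possible excess, of order $\gamma^2$. But these do not occur together. In this section we bound the total excess by a multiple of $\gamma\,\delta_1$, which turns the quadratic threshold into a linear one.

Let $N\ge3$ be prime, $a>2N^3\gamma$, and let $S$ be $(N,\gamma)$-hyperelliptic of genus $g$.

**Step 1: split the excess into two factors.** For $c\ne0$ put $e_c=0$ if $h_c=0$, and otherwise $e_c=\mu_{h_c}+1-h_c$. Of the $\mu_{h_c}$ numbers in $[0,\mu_{h_c})$, exactly $h_c-1$ are holes; so $e_c$ is the number of elements of $M_c$ below the largest hole. In the same way, $\mu_i-(i-1)$ is the number of elements of $M_c$ below $\mu_i$, so it is at most $e_c$. By (7),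
$$E_c\le N\,h_c\,e_c .\tag{8}$$
Let $\varphi_c$ be the least element of the class $c$ such that it and all larger elements of the class lie in $S$. If $h_c>0$ then $\varphi_c=s_c+N(\mu_{h_c}+1)$, and if $h_c=0$ then $\varphi_c=s_c$. In both cases
$$\varphi_c=s_c+N(h_c+e_c)=m_c+Ne_c .\tag{9}$$
In the example of Section 4, $h_1=e_1=1$ and $\varphi_1=13=10+3$.

From now on let $c=c_1$ and abbreviate $s=s_c$, $h=h_c$, $M=M_c$. By (7), $x_1=s+Nh$.

**Step 2: holes in the class $c_1$ cost $\delta_1$.** We show
$$\delta_1\ge(N-2)h .\tag{10}$$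
For $1\le t\le N-1$ we have $S_{tc}\supseteq(t-1)s+S_c$, so $m_{tc}\le(t-1)s+m_c=tx_1-(t-1)Nh$. Sum over $t$; the left sides add up to the total in (4):
$$\frac{N(N-1)}2a\le\frac{N(N-1)}2x_1-\frac{N(N-1)(N-2)}2h .$$
Divide by $\frac{N(N-1)}2$. In the example, $\delta_1=2\ge1\cdot1$.

**Step 3: late holes in the other classes cost $\delta_1$.** We show
$$\sum_{t=2}^{N-1}e_{tc}\le\frac{N-1}2\,\delta_1 .\tag{11}$$
First, $M+M\supseteq[2h,\infty)$. Indeed, let $n\in\mathbb N$, $n\notin M+M$. For each $i\in\{0,\dots,n\}$, one of $i,n-i$ is not in $M$. So the holes in $\{0,\dots,n\}$ and their images under $i\mapsto n-i$ cover $n+1$ numbers, and $h\ge\frac{n+1}2$, i.e. $n\le2h-1$.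

For $2\le t\le N-1$,
$$S_{tc}\supseteq(t-2)s+S_c+S_c=ts+N(M+M)\supseteq\{ts+Nn:n\ge2h\}.$$
Hence
$$\varphi_{tc}\le ts+2Nh=tx_1-(t-2)Nh\le tx_1 ,$$
and by (9), $m_{tc}+Ne_{tc}\le tx_1$. Add these for $t=2,\dots,N-1$ together with $m_c=x_1$:
$$\frac{N(N-1)}2a+N\sum_{t=2}^{N-1}e_{tc}\le\frac{N(N-1)}2x_1 ,$$
which is (11).

**Step 4: bound the total excess.** For the class $c=c_1$: if $h>0$, its holes are gaps of $T$, so they are $\le2\gamma-1$ by Lemma 1(i), and $e_c\le2\gamma$. By (8) and (10), $E_c\le2N\gamma h\le\frac{2N\gamma}{N-2}\delta_1$. This also holds if $h=0$. For the classes $tc$ with $2\le t\le N-1$: by (8) and $h_{tc}\le\gamma$, $E_{tc}\le N\gamma e_{tc}$; apply (11). Together,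
$$\sum_{c'\ne0}E_{c'}\le N\gamma\,\delta_1\Big(\frac{N-1}2+\frac2{N-2}\Big)\le N^2\gamma\,\delta_1 .$$
The last inequality uses $\frac{N-1}2+\frac2{N-2}\le N$. For $N=3$ it reads $1+2\le3$, and for $N\ge4$ the left side is at most $\frac{N-1}2+1=\frac{N+1}2\le N$.

**Step 5: conclude.** With $D\ge a\delta_1$ (Lemma 4), formula (6) gives
$$W-w(S)\ \ge\ \delta_1\Big(\frac a{2N}-N^2\gamma\Big)+N\big(\gamma^2-\sigma(T)\big)\ \ge\ 0 .$$
The bracket is positive because $a>2N^3\gamma$. So equality $w(S)=W$ forces $\delta_1=0$ and $\sigma(T)=\gamma^2$. Then $x_i=ia$ for all $i$ by Lemma 4. By Lemma 5, $a\in\mathbb Z$, $N\nmid a$ and $S=NT\cup\bigcup_t(ta+N\mathbb N)$. By Lemma 1(i), $T=\langle2,2\gamma+1\rangle$. Finally $\gcd(a,N)=1$ and $a>2\gamma N$ (from $a>2N^3\gamma$), so Lemma 2 applies and $S=S_N(g)$.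

Conversely, if $a\in\mathbb Z$ and $N\nmid a$, then Lemma 2 applies for the same reasons: $S_N(g)$ is $(N,\gamma)$-hyperelliptic of genus $g$, and $w(S_N(g))=W$ by Section 4, Step 5. If $g\ge\gamma+N^3(N-1)\gamma$, then $a\ge2N^3\gamma+1$, so the conjecture holds with this $g_0$. $\blacksquare$

## 8. Theorem C: what goes wrong for $N=2$ and for composite $N$

For odd primes $N$ the statement in Theorem C is true by Theorem A. Two obstacles remain to be exhibited. For $N=2$ there is a single nonzero class, so $D=0$ for every $S$, and nothing pays for the excess. For composite $N$, Lemma 3 fails.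

**The case $N=2$, $\gamma=0$.** Here $S$ contains $2$ and has genus $g$, so its gaps are $1,3,\dots,2g-1$ and $S=\langle2,2g+1\rangle$. Since $a=2g+1$, this is $S_2(g)$. The statement is true.

**The case $N=2$, $\gamma\ge1$.** Now $a=2(g-\gamma)+1$ is always an odd integer. Let $T_0=\langle2,2\gamma+1\rangle$, $b=2(g-2\gamma)+1$, and
$$S'=2T_0\cup(b+2T_0),\qquad g\text{ so large that }b>4\gamma .$$

**Step 1: $S'$ is a competitor.** For closure, the only sum to check is $(b+2t)+(b+2t')=2(b+t+t')$, and $b+t+t'\ge b\ge2\gamma$ gives $b+t+t'\in T_0$. There are $\gamma$ even gaps, $\frac{b-1}2$ odd gaps below $b$, and $\gamma$ odd gaps above $b$; in total $2\gamma+g-2\gamma=g$. Since $b>4\gamma$, the elements of $S'$ in $[1,4\gamma]$ are $4,8,\dots,4\gamma$, and $2(2\gamma+1)\in S'$. So $S'$ is $(2,\gamma)$-hyperelliptic.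

**Step 2: $S'$ is heavier.** As $a>b>4\gamma$ and $a$ is odd, Lemma 2 applies to $S_2(g)$. Both semigroups have $T=T_0$ and $g-\gamma$ odd gaps, so they have the same $x_1$. Formulas (5) and (7) hold for $N=2$, and $S_2(g)$ has no excess, while the holes of the odd class of $S'$ are $1,3,\dots,2\gamma-1$. So
$$w(S')-w(S_2(g))=2\sum_{i=1}^\gamma\big((2i-1)-(i-1)\big)=2\Big(\gamma^2-\frac{\gamma(\gamma-1)}2\Big)=\gamma(\gamma+1)>0 .$$
The statement is false. For $\gamma=1$, $g=6$: $S'$ has gaps $2;1,3,5,7,11$ and weight $29-21=8$, and $S_2(6)$ has gaps $2;1,3,5,7,9$ and weight $6$.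

**The case $N$ composite.** Look first at $N=4$, $\gamma=0$, $g=6$, $a=5$. Then $S_4(6)=\langle4,5\rangle$ has gaps $1,2,3,6,7,11$ and weight $30-21=9$. But $\langle2,13\rangle$ also contains $4$ and has genus $6$; its gaps are $1,3,5,7,9,11$, and its weight is $36-21=15$. It has $(x_1,x_2,x_3)=(2,13,15)$, so $x_2>2x_1$: the class of $2$, added to itself, produces no new nonzero class. The general construction fills the multiples of a proper divisor $d$ of $N$ almost completely, and then spreads the remaining gaps as in $S_d$.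

There are infinitely many $g$ with $a\in\mathbb Z$ and $\gcd(a,N)=1$, for example $g=\gamma+\frac{N(N-1)}2q$, for which $a=1+Nq$. For these $N\nmid a$. So it suffices to prove the last assertion of Theorem C; then the statement is false for composite $N$. Let $g$ be large with $a\in\mathbb Z$, $\gcd(a,N)=1$. All $O$-terms below are for $g\to\infty$ with $N,\gamma$ fixed.

**Step 1: the size of the target.** By Lemma 2, $w(S_N(g))=W$. Adding $\frac{g(g+1)}2$ to the formula for $W$ in Theorem B (which was verified in Section 4 for every $N\ge 2$),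
$$\sigma(S_N(g))=\frac{2N-1}{3(N-1)}g^2+O(g).$$

**Step 2: the multiples of $d$.** Choose $d\mid N$ with $1<d<N$, let $T_0=\langle2,2\gamma+1\rangle$ and
$$U=NT_0\cup\{n\in d\,\mathbb N:n>2\gamma N\}.$$
All elements of $U$ are multiples of $d$. If one of two summands is $>2\gamma N$, the sum is a multiple of $d$ that is $>2\gamma N$; otherwise both lie in $NT_0$. So $U$ is closed under addition. A multiple of $N$ exceeding $2\gamma N$ lies in $NT_0$, so the multiples of $N$ in $U$ are exactly $NT_0$. In $[1,2\gamma N]$ there are $\frac{2\gamma N}d$ multiples of $d$, and $U$ contains the $\gamma$ numbers $2N,\dots,2\gamma N$ of them; beyond $2\gamma N$ it contains all. So $U$ omits exactly $\kappa=\frac{2\gamma N}d-\gamma$ positive multiples of $d$.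

**Step 3: the other residues modulo $d$.** For $g\ge\kappa$ write $g-\kappa=\frac{d(d-1)}2q+f$ with $0\le f<\frac{d(d-1)}2$, put $b=1+dq$, and let
$$S=U\cup\{n\equiv1\ (\mathrm{mod}\ d):n\ge b+fd\}\cup\bigcup_{j=2}^{d-1}\{n\equiv j\ (\mathrm{mod}\ d):n\ge jb\}.$$
The shift $fd$ is there to hit the genus exactly. For $g$ large, $b>2\gamma N$ and $b\ge f$.

**Step 4: $S$ is closed under addition.** Adding an element of $U$ keeps the residue modulo $d$ and does not decrease the number, so for residues $\neq0$ it stays in $S$; for residue $0$ use Step 2. Now add elements of residues $i,j\in\{1,\dots,d-1\}$. They are $\ge ib$ and $\ge jb$, so the sum is $\ge(i+j)b$.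

- If $i+j<d$, then $i+j\ge2$, and all numbers of residue $i+j$ that are $\ge(i+j)b$ lie in $S$.
- If $i+j=d$, the sum is a multiple of $d$ that is $\ge db>2\gamma N$, so it lies in $U$.
- If $i+j>d$, the residue is $i+j-d\ge1$, and $(i+j)b=(i+j-d)b+db\ge(i+j-d)b+fd$ since $b\ge f$. So the sum lies in $S$, also when the residue is $1$.

**Step 5: genus and hyperellipticity.** Since $b\equiv1$ modulo $d$, the number of $n\ge0$ with $n\equiv j$ and $n<jb$ is $\frac{jb-j}d=jq$. So the genus is
$$\kappa+\sum_{j=1}^{d-1}jq+f=\kappa+\frac{d(d-1)}2q+f=g .$$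
Elements of $S$ outside $U$ are $\ge b>2\gamma N$ and are not divisible by $d$, hence not by $N$. So the elements of $S$ in $[1,2\gamma N]$ are $2N,4N,\dots,2\gamma N$, and $(2\gamma+1)N\in S$. Thus $S$ is $(N,\gamma)$-hyperelliptic.

**Step 6: compare.** We keep only the gaps of residue $j\ne0$ below $jb$. Their sum is computed as in Section 4, Step 4, with $d$, $jb$, $j$ in place of $N$, $m_c$, $r_c$. Since $b=1+\frac{2(g-\kappa-f)}{d-1}=\frac{2g}{d-1}+O(1)$,
$$\sigma(S)\ge\sum_{j=1}^{d-1}\frac{(jb-j)(jb+j-d)}{2d}=\frac{b^2}{2d}\cdot\frac{(d-1)d(2d-1)}6+O(g)=\frac{(d-1)(2d-1)}{12}b^2+O(g)=\frac{2d-1}{3(d-1)}g^2+O(g).$$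
Both semigroups have genus $g$, so their weights differ as their gap sums do. Using $\frac{2d-1}{d-1}=2+\frac1{d-1}$, and likewise for $N$,
$$w(S)-w(S_N(g))\ \ge\ \frac13\Big(\frac1{d-1}-\frac1{N-1}\Big)g^2+O(g).$$
The coefficient is positive because $d<N$. Fixing $d$ to be, say, the least prime divisor of $N$, and taking $\epsilon(N)$ to be half of the coefficient, we get $w(S)-w(S_N(g))\ge\epsilon g^2$ for all large $g$. $\blacksquare$
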